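\title{Integrating contractive automorphisms of Lie algebras over local fields of positive characteristic}

\begin{abstract}
Let $\mathbb K$ be a local field of characteristic $p>0$, let $\mathfrak g$ be a finite-dimensional Lie algebra over $\mathbb K$, and let $\beta$ be a contractive automorphism of $\mathfrak g$. We show that $(\mathfrak g,\beta)$ need not be of the form $(L(G),L(\alpha))$ for a $C^k$-Lie group $G$ and a contractive $C^k$-automorphism $\alpha$ of $G$: a single example of dimension $p+2$ and nilpotency class $p+1$ works for every $k\ge2$, including the smooth and the analytic case. We also locate the boundary in terms of the nilpotency class. All pairs of class at most $c$ can be integrated exactly when $c\le p-1$ if $k\ge p$, and exactly when $c\le p$ if $2\le k<p$. The obstructions come from $p$-th powers; the constructions come from the Campbell--Hausdorff series, corrected in degree $p$.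
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, $\mathbb K$ is a local field, that is, a non-discrete locally compact topological field, of characteristic $p>0$. Its topology is defined by an ultrametric absolute value $|\cdot|$ for which $\mathbb K$ is complete, and the valuation ring $\mathcal O=\{a\in\mathbb K:|a|\le1\}$ is compact and open. The reader may think of $\mathbb K=\mathbb F_q((T))$.

Let $E,F$ be finite-dimensional $\mathbb K$-vector spaces with their natural topologies and let $U\subseteq E$ be open. A map $f\colon U\to F$ is $C^0$ if it is continuous. Put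
\[
U^{[1]}=\{(x,y,t)\in U\times E\times\mathbb K : x+ty\in U\}.
\]
The map $f$ is $C^1$ if there is a continuous map $f^{[1]}\colon U^{[1]}\to F$ with
\[
f^{[1]}(x,y,t)=\frac{f(x+ty)-f(x)}{t}\qquad\text{whenever }t\ne0 .
\]
Recursively, $f$ is $C^{k+1}$ if it is $C^1$ and $f^{[1]}$ is $C^k$; it is $C^\infty$ if it is $C^k$ for all $k\ge1$; and it is $C^\omega$ if it is analytic, that is, locally given by convergent power series. The recursion is applied to the whole difference quotient $f^{[1]}$ and not only to the derivative $f^{[1]}(x,y,0)$. In characteristic $p$ this matters: the derivative of $x\mapsto x^p$ vanishes and Taylor's formula with factorials is unavailable, yet a $C^k$-map in the above sense has a Taylor polynomial of degree $k$ (Lemma~\ref{lem:taylor}). We order the degrees of regularity as $1<2<\dots<\infty<\omega$.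

A \emph{$C^k$-Lie group} over $\mathbb K$ is a group $G$ with a $C^k$-manifold structure modeled on some $\mathbb K^n$, $n<\infty$, for which multiplication and inversion are $C^k$. A \emph{$C^k$-automorphism} is a group automorphism $\alpha$ such that $\alpha$ and $\alpha^{-1}$ are $C^k$. Let $k\ge2$. A \emph{normalized chart} is a chart around $1\in G$ with values in $T_1G$ that sends $1$ to $0$ and has derivative $\mathrm{id}$ at $1$. In such a chart the multiplication has a second-order Taylor polynomial $x+y+B(x,y)$ with $B$ bilinear, and the Lie algebra $L(G)$ is $T_1G$ with the bracket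
\[
[x,y]=B(x,y)-B(y,x).
\]
A $C^k$-automorphism $\alpha$ induces the Lie algebra automorphism $L(\alpha)=T_1\alpha$. (The opposite sign convention for the bracket changes nothing below, because $-\mathrm{id}$ is an isomorphism from a Lie algebra to its opposite and commutes with every linear map.)

An automorphism $\alpha$ of $G$ is \emph{contractive} if $\alpha^n(g)\to1$ as $n\to\infty$ for each $g\in G$, and an automorphism $\beta$ of a finite-dimensional Lie algebra $\mathfrak g$ is \emph{contractive} if $\beta^n(v)\to0$ for each $v\in\mathfrak g$. The following question is posed in \cite{Gl}.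

\begin{quote}
Fix $k\in\{2,3,\dots\}\cup\{\infty,\omega\}$. Given a finite-dimensional Lie algebra $\mathfrak g$ over $\mathbb K$ and a contractive automorphism $\beta$ of $\mathfrak g$, is there always a $C^k$-Lie group $G$ with a contractive $C^k$-automorphism $\alpha$ and an isomorphism of Lie algebras $\mathfrak g\cong L(G)$ that intertwines $\beta$ and $L(\alpha)$?
\end{quote}

When such $G$ and $\alpha$ exist we call $(\mathfrak g,\beta)$ \emph{$C^k$-realizable}, and we use the isomorphism to identify $L(G)=\mathfrak g$ and $L(\alpha)=\beta$.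

\subsection{First cases}

If $\mathfrak g$ is abelian, then $G=(\mathfrak g,+)$ and $\alpha=\beta$ realize the pair. In general a Lie algebra with a contractive automorphism is nilpotent (Corollary~\ref{cor:nilpotent}), so the natural measure of complexity is the nilpotency class: with $\gamma_1(\mathfrak g)=\mathfrak g$ and $\gamma_{i+1}(\mathfrak g)=[\mathfrak g,\gamma_i(\mathfrak g)]$, we say that $\mathfrak g$ has \emph{class $\le c$} if $\gamma_{c+1}(\mathfrak g)=0$. Over a field of characteristic zero, the Campbell--Hausdorff series $x+y+\frac12[x,y]+\cdots$ is a finite sum on a nilpotent Lie algebra, it defines a polynomial group law, and $\beta$ is an automorphism of that law. In characteristic $p$ the terms of degree $<p$ still make sense, which settles the classes $\le p-1$, but the term of degree $p$ has $p$ in its denominator.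

A bad denominator is not yet an obstruction. Let $p=2$ and let $\mathfrak g$ be the Heisenberg algebra with basis $x,y,z$, $[x,y]=z$ and $z$ central, and let $\beta=\operatorname{diag}(\lambda,\mu,\lambda\mu)$ with $0<|\lambda|,|\mu|<1$. The term $\frac12[x,y]$ is undefined, but
\[
(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+ab')
\]
is a group law on $\mathbb K^3$ with bracket $ab'-a'b$ in the last coordinate, and $\beta$ is an automorphism of it. Moreover, $\mathbb K$ is totally disconnected, so characteristic functions of balls are locally constant and hence analytic; there is much room for constructions that are not polynomial. One might therefore guess that the missing denominators can always be repaired. They cannot, and the extra room gains exactly one step in the nilpotency class, and only when $k<p$.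

\subsection{Results}

\begin{theorem}\label{thm:example}
Let $\mathfrak g$ be the Lie algebra over $\mathbb K$ with basis $x,y_0,\dots,y_p$ and
\[
[x,y_i]=y_{i+1}\ \ (i<p),\qquad [x,y_p]=0,\qquad [y_i,y_j]=0 .
\]
Let $0<|\lambda|<1$ and put $\beta x=\lambda x$, $\beta y_i=\lambda^{i+1}y_i$. Then $\beta$ is a contractive automorphism of $\mathfrak g$, and $(\mathfrak g,\beta)$ is not $C^k$-realizable for any $k\in\{2,3,\dots\}\cup\{\infty,\omega\}$.
\end{theorem}

So the answer to the question is no, for every $k$ and over every local field of positive characteristic. Theorem~\ref{thm:example} follows from an obstruction that needs only two derivatives.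

\begin{theorem}\label{thm:obstruction}
Let $\mathfrak g=\bigoplus_{i=1}^N\mathfrak g_i$ be a graded finite-dimensional Lie algebra over $\mathbb K$, with $\mathfrak g_i=0$ for $i>N$. Let $0<|\lambda|<1$ and let $\beta=\lambda^i$ on $\mathfrak g_i$. Assume that the center of $\mathfrak g$ is contained in $\bigoplus_{i\ge p}\mathfrak g_i$. If $(\mathfrak g,\beta)$ is $C^k$-realizable for some $k\ge2$, then $(\operatorname{ad}x)^p\in\operatorname{ad}(\mathfrak g_p)$ for all $x\in\mathfrak g_1$.
\end{theorem}

The algebra of Theorem~\ref{thm:example} has class $p+1$. The next theorem describes the smaller classes.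

\begin{theorem}\label{thm:class}
Let $\beta$ be a contractive automorphism of a finite-dimensional Lie algebra $\mathfrak g$ over $\mathbb K$, and let $k\ge2$.
\begin{itemize}
\item[(a)] If $\mathfrak g$ has class $\le p-1$, then $(\mathfrak g,\beta)$ is $C^k$-realizable for all $k$, by polynomial group operations on $\mathfrak g$ and with $\alpha=\beta$.
\item[(b)] The same holds if $\mathfrak g$ has class $\le p$ and $\beta$ is diagonalizable over $\mathbb K$ on $\mathfrak g/[\mathfrak g,\mathfrak g]$.
\item[(c)] If $\mathfrak g$ has class $\le p$ and $k\le p-1$, then $(\mathfrak g,\beta)$ is $C^k$-realizable.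
\item[(d)] If $k\ge p$, there is a pair of class exactly $p$ that is not $C^k$-realizable.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:boundary}
The largest $c$ such that all pairs of class $\le c$ are $C^k$-realizable is $c=p$ if $2\le k<p$ and $c=p-1$ if $k\ge p$. Among pairs with diagonalizable $\beta$ it is $c=p$ for every $k\ge2$.
\end{corollary}

\begin{proof}
The pair of Theorem~\ref{thm:example} has class $p+1$ and diagonalizable $\beta$. Combine this with (c) for $k<p$ and with (b) for diagonalizable $\beta$. For $k\ge p$ use (a) and (d).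
\end{proof}

Part (d) rests on a $p$-th power operation that the Lie algebra of a group acquires as soon as $k\ge p$. Let $\Lambda$ denote Jacobson's Lie polynomial over $\mathbb F_p$: it is homogeneous of degree $p$ in two letters and satisfies $(a+b)^p=a^p+b^p+\Lambda(a,b)$ in every associative $\mathbb F_p$-algebra (see Corollary~\ref{cor:jacobson}). For $p=2$ it is $\Lambda(a,b)=[a,b]$.

\begin{theorem}\label{thm:pmap}
Let $G$ be a $C^k$-Lie group over $\mathbb K$ with $k\ge p$, and fix a normalized chart. There is a map $x\mapsto x^{[p]}$ on $\mathfrak g=L(G)$, computed in this chart, such that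
\begin{itemize}
\item[(i)] $(cx)^{[p]}=c^px^{[p]}$ for $c\in\mathbb K$;
\item[(ii)] $(x+y)^{[p]}=x^{[p]}+y^{[p]}+\Lambda(x,y)$;
\item[(iii)] $L(\alpha)(x^{[p]})=(L(\alpha)x)^{[p]}$ for each $C^k$-automorphism $\alpha$ of $G$;
\item[(iv)] if $k\ge p+1$, then $\operatorname{ad}(x^{[p]})=(\operatorname{ad}x)^p$.
\end{itemize}
\end{theorem}

Section~\ref{sec:prelim} collects what we need about linear maps and Taylor expansions, and Section~\ref{sec:obstruction} proves Theorems~\ref{thm:obstruction} and~\ref{thm:example}; a reader interested only in the answer to the question can stop there. Section~\ref{sec:bch} reduces the construction of groups of class $\le p$ to one equation $\delta c=Q$ for a map $c$ and solves it by polynomials in cases (a) and (b) of Theorem~\ref{thm:class}. Sections~\ref{sec:pmap} and~\ref{sec:classp} prove Theorem~\ref{thm:pmap} and part (d). Section~\ref{sec:sums} gives a criterion for a series of locally analytic maps to be $C^k$, and Section~\ref{sec:lowreg} uses it to solve $\delta c=Q$ in the class $C^{p-1}$, which is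 part (c).

\section{Linear maps, Taylor polynomials, and the adjoint action}\label{sec:prelim}

\subsection{Contractive linear maps}

All norms on finite-dimensional $\mathbb K$-vector spaces are taken ultrametric, and $\operatorname{End}$ carries the operator norm, which is again ultrametric. Since $\mathbb K$ is complete, any two norms on such a space are equivalent and all linear subspaces are closed. The absolute value extends uniquely to an algebraic closure $\overline{\mathbb K}$. It is therefore invariant under $\operatorname{Aut}(\overline{\mathbb K}/\mathbb K)$, so all roots of an irreducible polynomial over $\mathbb K$ have the same absolute value.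

\begin{lemma}\label{lem:growth}
Let $\beta$ be a linear automorphism of a finite-dimensional normed space $E$.
\begin{itemize}
\item[(a)] If all eigenvalues of $\beta$ in $\overline{\mathbb K}$ have the same absolute value $\rho$, there is $C_0\ge1$ with $C_0^{-1}\rho^j|v|\le|\beta^jv|\le C_0\rho^j|v|$ for all $j\in\mathbb Z$ and $v\in E$.
\item[(b)] In general, $E=\bigoplus_\rho E_\rho$ with $\beta$-invariant subspaces $E_\rho$ on which all eigenvalues have absolute value $\rho$. If $\beta^nv\to0$ for all $v$, then $E_\rho=0$ for $\rho\ge1$.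
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $m=\dim E\ge1$ and $c=\det\beta$, so that $|c|=\rho^m$. The eigenvalues of $\beta'=c^{-1}\beta^m$ have absolute value $1$, so its characteristic polynomial has coefficients in $\mathcal O$ and constant term a unit. By the Cayley--Hamilton theorem, the bounded set $\sum_{i<m}\mathcal O\beta'^{\,i}\subseteq\operatorname{End}(E)$ is stable under multiplication by $\beta'$ and by $\beta'^{-1}$; hence the powers $\beta'^{\,l}$, $l\in\mathbb Z$, are bounded. Writing $j=ml+s$ with $0\le s<m$, we get $\beta^j=c^l\beta'^{\,l}\beta^s$ and thus the upper bound. The lower bound is the upper bound for $-j$ applied to $\beta^jv$.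

(b) Group the irreducible factors of the characteristic polynomial by the absolute value of their roots and take the corresponding sums of primary components. If $0\ne v\in E_\rho$ with $\rho\ge1$, the lower bound in (a) shows that $\beta^nv\not\to0$.
\end{proof}

\begin{corollary}\label{cor:nilpotent}
A finite-dimensional Lie algebra $\mathfrak g$ with a contractive automorphism $\beta$ is nilpotent.
\end{corollary}

\begin{proof}
The span of $[\mathfrak g_\rho,\mathfrak g_\sigma]$ is a $\beta$-equivariant quotient of $\mathfrak g_\rho\otimes\mathfrak g_\sigma$, so all eigenvalues on it have absolute value $\rho\sigma$, and its projection to $\mathfrak g_\tau$ vanishes for $\tau\ne\rho\sigma$. Thus $[\mathfrak g_\rho,\mathfrak g_\sigma]\subseteq\mathfrak g_{\rho\sigma}$. If $\rho_{\max}<1$ is the largest absolute value that occurs, then $\gamma_m(\mathfrak g)\subseteq\bigoplus_{\tau\le\rho_{\max}^m}\mathfrak g_\tau$, which is zero for large $m$.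
\end{proof}

\subsection{Taylor polynomials}

We use the following facts from \cite{BGN}: compositions of $C^k$-maps are $C^k$; $C^{k+1}$ implies $C^k$; polynomial maps are $C^\infty$; being $C^k$ is a local property. Analytic maps are $C^\infty$; a proof is included as Corollary~\ref{cor:analytic}. Consequently a $C^k$-realization is also a $C^l$-realization for $2\le l\le k$, with the same Lie algebra.

\begin{lemma}\label{lem:taylor}
Let $U\subseteq\mathbb K^n$ be open, let $k\ge0$ be an integer, and let $f\colon U\to F$ be $C^k$.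
\begin{itemize}
\item[(a)] If $k\ge1$, there are $C^{k-j}$-maps $a_j\colon U\times\mathbb K^n\to F$ for $0\le j\le k$, with $a_0(x,h)=f(x)$ and $a_1(x,h)=f^{[1]}(x,h,0)$, and a continuous map $R\colon U^{[1]}\to F$ with $R(x,h,0)=0$, such that on $U^{[1]}$
\begin{equation}\label{eq:taylor}
f(x+th)=\sum_{j=0}^kt^ja_j(x,h)+t^kR(x,h,t).
\end{equation}
\item[(b)] If $0\in U$, there is a unique polynomial map $P$ of degree $\le k$ with $f(x)=P(x)+o(|x|^k)$ as $x\to0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We take difference quotients repeatedly in the variable $t$. Put $q_0(x,h,t)=f(x+th)$, $q_1=f^{[1]}$, and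
\[
q_{j+1}(x,h,t)=q_j^{[1]}\bigl((x,h,0),(0,0,1),t\bigr)\qquad(1\le j<k).
\]
This makes sense on $U^{[1]}$, because $(x,h,t)\in U^{[1]}$ implies $(x,h,0)\in U^{[1]}$, and $(x,h,0)+t(0,0,1)=(x,h,t)$. By induction $q_j$ is $C^{k-j}$, and $q_j(x,h,t)=q_j(x,h,0)+t\,q_{j+1}(x,h,t)$ for $0\le j<k$. Substituting these identities into one another gives \eqref{eq:taylor} with $a_j(x,h)=q_j(x,h,0)$ and $R(x,h,t)=q_k(x,h,t)-q_k(x,h,0)$.

(b) For $k=0$, existence is continuity at $0$. For $k\ge1$ we use induction on $n$, for all $k$ at once. If $n=1$, take $x=0$ and $h=1$ in \eqref{eq:taylor}. If $n>1$, write $x=(x',x_n)$; near $0$,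
\[
f(x',x_n)=\sum_{j\le k}x_n^j\,a_j\bigl((x',0),e_n\bigr)+x_n^k\,R\bigl((x',0),e_n,x_n\bigr).
\]
The $C^{k-j}$-map $x'\mapsto a_j((x',0),e_n)$ is a polynomial of degree $\le k-j$ up to $o(|x'|^{k-j})$, and $R((x',0),e_n,x_n)\to0$ as $(x',x_n)\to0$. This gives existence. For uniqueness, let $P=\sum_{j\le k}P_j$, with $P_j$ homogeneous of degree $j$, be $o(|x|^k)$. For each $v$ we have $\sum_jt^jP_j(v)=o(|t|^k)$ as $t\to0$, which forces $P_0(v)=\dots=P_k(v)=0$ one after the other. As $\mathbb K$ is infinite, $P=0$.
\end{proof}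

We call $P$ the \emph{Taylor polynomial of order $k$}. Its linear part is the derivative $h\mapsto f^{[1]}(0,h,0)$. If $k\ge1$, $f$ and $g$ are $C^k$ and $g(0)=0$, then $|g(x)|=O(|x|)$, so the Taylor polynomial of $f\circ g$ is the composite of those of $f$ and $g$, truncated at degree $k$.

Here is how this yields the facts on $L(G)$ stated in the introduction. The multiplication $\mu$ in a normalized chart satisfies $\mu(x,0)=x$ and $\mu(0,y)=y$; restricting its second-order Taylor polynomial to $y=0$ and to $x=0$ and using uniqueness, we see that it has the form $x+y+B(x,y)$. If an automorphism $\alpha$ has Taylor polynomial $\beta x+q(x)$ with $q$ quadratic, then $\alpha\circ\mu=\mu\circ(\alpha\times\alpha)$ gives $\beta B(x,y)-B(\beta x,\beta y)=q(x)+q(y)-q(x+y)$. The right side is symmetric in $x$ and $y$, so $\beta[x,y]=[\beta x,\beta y]$. The same computation for a change of normalized charts shows that the bracket does not depend on the chart.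

\subsection{The adjoint action}

For $g\in G$ let $I_g(h)=ghg^{-1}$ and $\operatorname{Ad}(g)=T_1I_g$. By the chain rule, $\operatorname{Ad}\colon G\to\mathrm{GL}(\mathfrak g)$ is a homomorphism. In a normalized chart $\phi$ we write $\operatorname{Ad}(x)$ for $\operatorname{Ad}(\phi^{-1}(x))$.

\begin{lemma}\label{lem:Ad}
Let $G$ be a $C^2$-Lie group. In a normalized chart, $\operatorname{Ad}(x)=1+\operatorname{ad}x+o(|x|)$ as $x\to0$.
\end{lemma}

\begin{proof}
Let $c(x,y)=xyx^{-1}$, a $C^2$-map near $(0,0)$. Since $c(x,0)=0$ and $c(0,y)=y$, its second-order Taylor polynomial is $y+b(x,y)$ with $b$ bilinear. The second-order terms of $c(x,y)\cdot x=x\cdot y$ give $b(x,y)+B(y,x)=B(x,y)$, so $b(x,y)=[x,y]$.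

An error term $o(|(x,y)|^2)$ cannot simply be differentiated in $y$, so we argue as follows. For fixed $y$ the map $x\mapsto\operatorname{Ad}(x)y=c^{[1]}((x,0),(0,y),0)$ is $C^1$. Applying Lemma~\ref{lem:taylor}(b) for $y$ in a basis, we get $\operatorname{Ad}(x)=1+\ell(x)+o(|x|)$ with $\ell\colon\mathfrak g\to\operatorname{End}(\mathfrak g)$ linear, and it remains to identify $\ell$. Formula \eqref{eq:taylor} for $c$ with $k=2$, base point $(tx,0)$ and direction $(0,y)$ reads
\[
c(tx,ty)=t\operatorname{Ad}(tx)y+t^2a_2\bigl((tx,0),(0,y)\bigr)+o(t^2)\qquad(t\to0).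
\]
For $x=0$ the left side is $ty$ and $\operatorname{Ad}(0)=1$, so $a_2((0,0),(0,y))=0$. As $a_2$ is continuous, $c(tx,ty)=ty+t^2\ell(x)y+o(t^2)$ for every $x$. Comparison with $c(tx,ty)=ty+t^2[x,y]+o(t^2)$ gives $\ell(x)y=[x,y]$.
\end{proof}

Each $\operatorname{Ad}(x)$ preserves the bracket, so the first-order terms in $x$ show that $\operatorname{ad}x$ is a derivation. This is the Jacobi identity for $L(G)$.

\section{The obstruction from $p$-th powers}\label{sec:obstruction}

\subsection{The idea}

For $m\ge1$ let $\mathfrak g^{(m)}$ have basis $x,y_0,\dots,y_m$, with the $y_i$ spanning an abelian ideal $E$ on which $x$ acts by $N\colon y_0\mapsto y_1\mapsto\dots\mapsto y_m\mapsto0$, and define $\beta$ as in Theorem~\ref{thm:example}. The obvious candidate for a group is $\mathbb K\times E$ with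
\[
(s,a)(t,b)=(s+t,\;a+e(s)b),
\]
where $e\colon(\mathbb K,+)\to\mathrm{GL}(E)$ is a homomorphism with $e(s)=1+sN+o(|s|)$. If $m\le p-1$, then $N^p=0$ and $e(s)=\sum_{j<p}s^jN^j/j!$ is such a homomorphism. The second-order term of the product is $(0,sNb)$, which gives the right bracket, and $\beta$ is an automorphism because $\beta N\beta^{-1}=\lambda N$. If $m=p$, no such $e$ exists: from $e(s)^p=e(ps)=1$ we get $(e(s)-1)^p=0$ in characteristic $p$, hence $N^p=\lim_{s\to0}\bigl(s^{-1}(e(s)-1)\bigr)^p=0$, whereas $N^py_0=y_p$.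

An arbitrary realization need not be a semidirect product, and $g^p$ need not be $1$. What survives is the identity $\operatorname{Ad}(g^p)-1=(\operatorname{Ad}(g)-1)^p$, and the contraction $\alpha$ lets us move $g^p$ close to $1$, where $\operatorname{Ad}$ is approximated by $1+\operatorname{ad}$. Take $p=2$, so that $x,y_0,y_1,y_2$ have degrees $1,1,2,3$. Because $\alpha$ is contractive, $\operatorname{Ad}(g)=1+A_1+A_2$ with $A_j$ raising degrees by $j$ (Step~1 below). Then $\operatorname{Ad}(g^2)=1+A_1^2$, since no nonzero map raises degrees by $3$. Let $v_n=a_nx+b_ny_0+b'_ny_1+b''_ny_2$ be the coordinate of $\alpha^n(g^2)$. Lemma~\ref{lem:Ad} gives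
\[
\operatorname{ad}v_n=\lambda^{2n}A_1^2+o(|v_n|).
\]
Apply both sides to $y_0$. The left side is $a_ny_1$, while $A_1^2y_0\in\mathbb Ky_2$; so $\lambda^{2n}A_1^2y_0=o(|v_n|)$. If we know that $|v_n|=O(|\lambda|^{2n})$, then $A_1^2y_0=0$. This is false when $g$ has coordinate $\varepsilon x$ with $\varepsilon$ small, for then $A_1^2y_0=\varepsilon^2y_2+o(\varepsilon^2)$.

Everything thus rests on the bound for $|v_n|$. The map $\operatorname{ad}v_n$ sends $y_0$ to $a_ny_1$ and $x$ to $-b_ny_1-b'_ny_2$, so it controls $a_n,b_n,b_n'$ but not the central coordinate $b_n''$. If $|v_n|$ is much larger than $|\lambda|^{2n}$, then $a_n,b_n,b'_n$ are small compared with $|v_n|$, so $v_n$ is nearly central; and $\beta$ contracts the center by $|\lambda|^3\le|\lambda|^2$, so the ratio $|v_n|/|\lambda|^{2n}$ does not grow further. This is the role of the hypothesis on the center.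

\subsection{Proof of Theorem~\ref{thm:obstruction}}

Let $(G,\alpha)$ realize $(\mathfrak g,\beta)$; we may take $k=2$. Let $\phi$ be a normalized chart. Write $\operatorname{End}(\mathfrak g)=\bigoplus_{j\in\mathbb Z}\operatorname{End}_j$, where $\operatorname{End}_j$ consists of the maps sending each $\mathfrak g_i$ into $\mathfrak g_{i+j}$. Conjugation by $\beta$ is multiplication by $\lambda^j$ on $\operatorname{End}_j$, and $\operatorname{ad}(\mathfrak g_i)\subseteq\operatorname{End}_i$.

The center $\mathfrak z$ is a graded subspace: if $\sum z_i$ is central and $v\in\mathfrak g_j$, the brackets $[z_i,v]$ lie in distinct degrees and sum to $0$, so each vanishes. Choose a graded complement $\mathfrak w$ of $\mathfrak z$, and let the norm on $\mathfrak g$ be the maximum of norms on the spaces $\mathfrak z\cap\mathfrak g_i$ and $\mathfrak w\cap\mathfrak g_i$. Then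
\[
|\beta v|\le|\lambda||v|\ \ (v\in\mathfrak g),\qquad|\beta z|\le|\lambda|^p|z|\ \ (z\in\mathfrak z),\qquad|\operatorname{ad}w|\ge c_0|w|\ \ (w\in\mathfrak w)
\]
for some $c_0>0$. The second inequality is the hypothesis on the center; the third holds because $\operatorname{ad}$ is injective on $\mathfrak w$.

\emph{Step 1: $\operatorname{Ad}(g)-1$ raises degrees.} From $\alpha\circ I_g=I_{\alpha(g)}\circ\alpha$ we get $\operatorname{Ad}(\alpha(g))=\beta\operatorname{Ad}(g)\beta^{-1}$. Write $\operatorname{Ad}(g)=\sum_jA_j(g)$ with $A_j(g)\in\operatorname{End}_j$. Since $\alpha^n(g)\to1$ and $\operatorname{Ad}$ is continuous at $1$ by Lemma~\ref{lem:Ad},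
\[
\sum_j\lambda^{nj}A_j(g)=\operatorname{Ad}(\alpha^n(g))\longrightarrow1 .
\]
For $j<0$ we have $|\lambda^{nj}|\to\infty$, so $A_j(g)=0$; and $A_0(g)=1$.

\emph{Step 2: $p$-th powers.} Fix $g\in G$, and let $h=g^p$ and $a=\sum_{j\ge1}A_j(g)$. In characteristic $p$, $\operatorname{Ad}(h)=(1+a)^p=1+a^p$, and $a^p$ is the sum of $S=A_1(g)^p\in\operatorname{End}_p$ and terms of degree $>p$. Conjugating by $\beta^n$ gives
\[
\operatorname{Ad}(\alpha^n(h))=1+\lambda^{np}S+E_n,\qquad|E_n|=O(|\lambda|^{n(p+1)}).
\]
For large $n$ put $v_n=\phi(\alpha^n(h))=z_n+w_n$ with $z_n\in\mathfrak z$, $w_n\in\mathfrak w$. Then $v_n\to0$. As $\alpha$ has derivative $\beta$ at $1$, we have $v_{n+1}=\beta v_n+o(|v_n|)$, and Lemma~\ref{lem:Ad} gives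
\begin{equation}\label{eq:adw}
\operatorname{ad}w_n=\operatorname{ad}v_n=\lambda^{np}S+E_n-\sigma_n,\qquad|\sigma_n|=o(|v_n|).
\end{equation}
Here $o(|v_n|)$ means a bound $\varepsilon_n|v_n|$ with $\varepsilon_n\to0$.

\emph{Step 3: $|v_n|=O(|\lambda|^{np})$.} Choose $C_1>0$ with $|\lambda^{np}S+E_n|\le C_1|\lambda|^{np}$ for all $n$, and $n_1$ such that for $n\ge n_1$
\[
|\sigma_n|\le c_0|\lambda|^{p-1}|v_n|,\qquad|v_{n+1}-\beta v_n|\le|\lambda|^p|v_n|.
\]
Let $m_n=|v_n||\lambda|^{-np}$, $M=C_1c_0^{-1}|\lambda|^{1-p}$, and $n\ge n_1$. If $m_n\ge M$, then $C_1|\lambda|^{np}\le c_0|\lambda|^{p-1}|v_n|$, so \eqref{eq:adw} gives $c_0|w_n|\le|\operatorname{ad}w_n|\le c_0|\lambda|^{p-1}|v_n|$. Hence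
\[
|v_{n+1}|\le\max\bigl(|\beta z_n|,|\beta w_n|,|v_{n+1}-\beta v_n|\bigr)\le\max\bigl(|\lambda|^p|z_n|,|\lambda||w_n|,|\lambda|^p|v_n|\bigr)\le|\lambda|^p|v_n|,
\]
that is, $m_{n+1}\le m_n$. If $m_n<M$, the crude bound $|v_{n+1}|\le|v_n|$ gives $m_{n+1}\le|\lambda|^{-p}M$. By induction $m_n\le\max(m_{n_1},|\lambda|^{-p}M)$ for all $n\ge n_1$.

\emph{Step 4: passing to the limit.} By Step~3, $\sigma_n=o(|\lambda|^{np})$, so \eqref{eq:adw} gives $\lambda^{-np}\operatorname{ad}v_n\to S$. The subspace $\operatorname{ad}(\mathfrak g)=\bigoplus_i\operatorname{ad}(\mathfrak g_i)$ is closed, so $S\in\operatorname{ad}(\mathfrak g)\cap\operatorname{End}_p=\operatorname{ad}(\mathfrak g_p)$. Thus $A_1(g)^p\in\operatorname{ad}(\mathfrak g_p)$ for every $g\in G$. For $x\in\mathfrak g_1$ take $g=\phi^{-1}(\varepsilon x)$ with $0\ne\varepsilon\to0$ in $\mathbb K$. The components of degree $1$ in Lemma~\ref{lem:Ad} give $A_1(g)=\varepsilon\operatorname{ad}x+o(|\varepsilon|)$. Therefore $\varepsilon^{-p}A_1(g)^p\to(\operatorname{ad}x)^p$, and the limit lies in the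 closed subspace $\operatorname{ad}(\mathfrak g_p)$. \qed

\subsection{Proof of Theorem~\ref{thm:example}}

The algebra $\mathfrak g$ is the semidirect product of the abelian algebra spanned by the $y_i$ with a line acting by a derivation, hence a Lie algebra. It is graded by $\deg x=1$, $\deg y_i=i+1$, and $\beta=\lambda^i$ in degree $i$ is a contractive automorphism. If $ax+\sum b_iy_i$ is central, bracketing with $y_0$ gives $ay_1=0$ and bracketing with $x$ gives $\sum_{i<p}b_iy_{i+1}=0$. So the center is $\mathbb Ky_p$, of degree $p+1\ge p$. Since $p\ge2$, we have $\mathfrak g_p=\mathbb Ky_{p-1}$. Now $\operatorname{ad}(y_{p-1})y_0=0$, whereas $(\operatorname{ad}x)^py_0=y_p\ne0$. Thus $(\operatorname{ad}x)^p\notin\operatorname{ad}(\mathfrak g_p)$, and Theorem~\ref{thm:obstruction} excludes a $C^k$-realization for every $k\ge2$. Finally, $\gamma_j(\mathfrak g)$ is spanned by $y_{j-1},\dots,y_p$ for $j\ge2$, so the class is $p+1$. \qed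

\section{The Campbell--Hausdorff series up to degree $p$}\label{sec:bch}

\subsection{Denominators}

Let $\mathbb Z_{(p)}$ be the ring of rational numbers with denominator prime to $p$. Let $\mathcal A$ be the free associative $\mathbb Z_{(p)}$-algebra on finitely many letters, $\mathcal L\subset\mathcal A$ the free Lie $\mathbb Z_{(p)}$-algebra on these letters, and $\mathcal L_{\mathbb Q}=\mathcal L\otimes\mathbb Q\subset\mathcal A\otimes\mathbb Q$. A subscript $m$ denotes the homogeneous part of degree $m$. The algebra $\mathcal A$ is the universal enveloping algebra of $\mathcal L$, and by the Poincar\'e--Birkhoff--Witt theorem $\mathcal L$ is a direct summand of $\mathcal A$ \cite{Bou}. Hence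
\begin{equation}\label{eq:integral}
\mathcal L_{\mathbb Q}\cap\mathcal A=\mathcal L:
\end{equation}
a rational Lie polynomial whose associative expansion has no $p$ in the denominators is a Lie polynomial over $\mathbb Z_{(p)}$. Elements of $\mathcal L$ can be evaluated on elements of any Lie algebra over $\mathbb K$, via $\mathbb Z_{(p)}\to\mathbb F_p\subseteq\mathbb K$. Evaluation preserves identities that hold in $\mathcal L$, commutes with Lie algebra homomorphisms, and yields polynomial maps. By the Jacobi identity, $\mathcal L_m$ is spanned by the \emph{right-normed} brackets $[s_1,[s_2,\dots,[s_{m-1},s_m]\dots]]$ of letters.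

The Campbell--Hausdorff theorem says that the homogeneous components $H_m$ of the formal series $H(X,Y)=\log(e^Xe^Y)$ lie in $\mathcal L_{\mathbb Q}$; one has $H_1=X+Y$ and $H_2=\frac12[X,Y]$. By iteration the same holds for the logarithm of a product of several exponentials. The next lemma identifies the first bad denominator.

\begin{lemma}\label{lem:denominator}
Let $S_1,\dots,S_N\in\mathcal L_1$ and $\Omega=\log(e^{S_1}\cdots e^{S_N})=\sum_m\Omega_m$. Then $\Omega_m\in\mathcal L$ for $m<p$, and $\Omega_p\in\mathcal L_{\mathbb Q}$ satisfies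
\[
\Omega_p\equiv\frac1{p!}\Bigl(\sum_iS_i^p-\bigl(\sum_iS_i\bigr)^p\Bigr)\pmod{\mathcal A}.
\]
\end{lemma}

\begin{proof}
In degrees $m<p$ the exponential and logarithmic series involve only the denominators $j!$ and $j$ with $j<p$, so $\Omega_m\in\mathcal L_{\mathbb Q}\cap\mathcal A=\mathcal L$. Now compare the parts of degree $p$ in $e^\Omega=e^{S_1}\cdots e^{S_N}$. On the left, the terms $\frac1{j!}\Omega_{m_1}\cdots\Omega_{m_j}$ with $2\le j<p$ lie in $\mathcal A$, which leaves $\Omega_p+\frac1{p!}\Omega_1^p$ with $\Omega_1=\sum S_i$. On the right, $S_1^{j_1}\cdots S_N^{j_N}/(j_1!\cdots j_N!)$ lies in $\mathcal A$ unless some $j_i$ equals $p$, which leaves $\frac1{p!}\sum S_i^p$.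
\end{proof}

\begin{corollary}[Jacobson's formula]\label{cor:jacobson}
The element $-p!\,H_p(X,Y)$ lies in $\mathcal L_p$, and its reduction $\Lambda$ modulo $p$ satisfies $(a+b)^p=a^p+b^p+\Lambda(a,b)$ in every associative $\mathbb F_p$-algebra.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:denominator}, $-p!\,H_p\equiv(X+Y)^p-X^p-Y^p$ modulo $p\mathcal A$, and $-p!\,H_p\in\mathcal L$ by \eqref{eq:integral}.
\end{proof}

\subsection{The equation $\delta c=Q$}

Put $H^<=\sum_{m<p}H_m\in\mathcal L$. On a Lie algebra of class $\le p$ we look for a group law $H^<(x,y)+c$, where $c$ replaces the missing term $H_p$. For a function or Lie polynomial $\Psi$ of two arguments put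
\[
\delta\Psi(X,Y,Z)=\Psi(Y,Z)-\Psi(X+Y,Z)+\Psi(X,Y+Z)-\Psi(X,Y);
\]
the arguments may also be tuples of letters, added componentwise. If $\Psi(X,Y)=T(X)+T(Y)-T(X+Y)$ for some $T$, all terms cancel and $\delta\Psi=0$; such $\Psi$ are called \emph{coboundaries}.

The series $H$ is associative. In degrees $<p$ this says that $H^<(H^<(X,Y),Z)$ and $H^<(X,H^<(Y,Z))$ agree. In degree $p$, the term $H_p(X,Y)$ enters $H(H(X,Y),Z)$ only through $H_1$, so
\begin{align*}
[H(H(X,Y),Z)]_p&=[H^<(H^<(X,Y),Z)]_p+H_p(X,Y)+H_p(X+Y,Z),\\
[H(X,H(Y,Z))]_p&=[H^<(X,H^<(Y,Z))]_p+H_p(Y,Z)+H_p(X,Y+Z).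
\end{align*}
Subtracting, we obtain
\begin{equation}\label{eq:Q}
Q(X,Y,Z):=[H^<(H^<(X,Y),Z)]_p-[H^<(X,H^<(Y,Z))]_p=\delta H_p(X,Y,Z).
\end{equation}
The middle expression shows that $Q\in\mathcal L_p$, although $H_p$ itself is not integral. For $p=2$ we have $H^<=X+Y$ and $Q=0$; for $p=3$, $Q=\frac14\bigl([[X,Y],Z]-[X,[Y,Z]]\bigr)=-\frac14[Y,[X,Z]]$.

For the rest of the paper, when $\mathfrak g$ has class $\le p$ we write
\[
V=\mathfrak g/\gamma_2(\mathfrak g),\qquad x\mapsto\bar x\ \text{ the projection},\qquad\mathfrak n=\gamma_p(\mathfrak g).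
\]
The subspace $\mathfrak n$ is central and contained in $\gamma_2(\mathfrak g)$. Since $[\gamma_i,\gamma_j]\subseteq\gamma_{i+j}$, a $p$-fold bracket with one entry in $\gamma_2(\mathfrak g)$ lies in $\gamma_{p+1}(\mathfrak g)=0$. So homogeneous Lie polynomials of degree $p$ can be evaluated on elements of $V$, with values in $\mathfrak n$. An automorphism $\beta$ of $\mathfrak g$ acts on $V$ and $\mathfrak n$, and these evaluations commute with $\beta$.

\begin{lemma}\label{lem:group}
Let $\mathfrak g$ have class $\le p$, let $\beta$ be an automorphism of $\mathfrak g$, and let $c\colon V\times V\to\mathfrak n$ satisfy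
\[
\delta c=Q,\qquad c(v,0)=c(0,v)=0,\qquad c(\beta v,\beta v')=\beta c(v,v').
\]
Then $x*y=H^<(x,y)+c(\bar x,\bar y)$ is a group law on $\mathfrak g$ with neutral element $0$ and inversion $x\mapsto-x-c(\bar x,-\bar x)$, and $\beta$ is an automorphism of $(\mathfrak g,*)$. If $c$ is $C^k$, then $(\mathfrak g,*)$ is a $C^k$-Lie group and $\beta$ is a $C^k$-automorphism.
\end{lemma}

\begin{proof}
We have $\overline{x*y}=\bar x+\bar y$. For $\zeta\in\mathfrak n$, centrality gives $H^<(s+\zeta,t)=H^<(s,t)+\zeta=H^<(s,t+\zeta)$. Hence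
\begin{align*}
(x*y)*z&=H^<(H^<(x,y),z)+c(\bar x,\bar y)+c(\bar x+\bar y,\bar z),\\
x*(y*z)&=H^<(x,H^<(y,z))+c(\bar y,\bar z)+c(\bar x,\bar y+\bar z).
\end{align*}
Terms of degree $>p$ vanish in $\mathfrak g$, so by \eqref{eq:Q} the difference is $Q(\bar x,\bar y,\bar z)-\delta c(\bar x,\bar y,\bar z)=0$. The terms $H_m$ with $m\ge2$ vanish on linearly dependent arguments. Therefore $0$ is neutral, and $x*(-x-c(\bar x,-\bar x))=H^<(x,-x)-c(\bar x,-\bar x)+c(\bar x,-\bar x)=0$. A monoid in which every element has a right inverse is a group. Both $H^<$ and $c$ commute with $\beta$. The last statement holds because $H^<$ is polynomial and $\beta^{\pm1}$ is linear.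
\end{proof}

If $\beta$ is contractive on $\mathfrak g$, it is a contractive automorphism of $(\mathfrak g,*)$ with $L(\beta)=\beta$. So in each application only the bracket of $L(\mathfrak g,*)$ remains to be identified.

\subsection{An integral solution up to diagonal terms}

Over $\mathbb Q$ the equation $\delta c=Q$ is solved by $H_p$, and we may add coboundaries. We want a coboundary that cancels the denominator. In characteristic zero, replacing the coordinates $e^{X_1+\dots+X_d}$ by $e^{X_1}\cdots e^{X_d}$ changes the group law in degree $p$ by a coboundary built from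
\[
T(X_1,\dots,X_d)=\bigl[\log(e^{X_1}\cdots e^{X_d})\bigr]_p\in\mathcal L_{\mathbb Q},
\]
and Lemma~\ref{lem:denominator} computes the denominators of $T$ and of $H_p$ in the same terms. Take letters $X_i,Y_i,Z_i$ $(1\le i\le d)$, write $X_\bullet=(X_1,\dots,X_d)$ and $X=\sum X_i$, likewise for $Y$ and $Z$, and put
\[
\Gamma(X_\bullet,Y_\bullet)=H_p(X,Y)-\sum_iH_p(X_i,Y_i)+T(X_\bullet)+T(Y_\bullet)-T(X_\bullet+Y_\bullet).
\]

\begin{lemma}\label{lem:Gamma}
We have $\Gamma\in\mathcal L_p$, $\Gamma(X_\bullet,0)=\Gamma(0,Y_\bullet)=0$, and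
\begin{equation}\label{eq:deltaGamma}
\delta\Gamma(X_\bullet,Y_\bullet,Z_\bullet)=Q(X,Y,Z)-\sum_iQ(X_i,Y_i,Z_i).
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:denominator}, $p!\,\Gamma$ is congruent modulo $p!\,\mathcal A$ to
\begin{multline*}
\bigl(X^p+Y^p-(X+Y)^p\bigr)-\sum_i\bigl(X_i^p+Y_i^p-(X_i+Y_i)^p\bigr)\\
+\Bigl(\sum_iX_i^p-X^p\Bigr)+\Bigl(\sum_iY_i^p-Y^p\Bigr)-\Bigl(\sum_i(X_i+Y_i)^p-(X+Y)^p\Bigr)=0 .
\end{multline*}
So $\Gamma\in\mathcal L_{\mathbb Q}\cap\mathcal A=\mathcal L$. Setting $Y_\bullet=0$ kills the terms $H_p$ and $T(Y_\bullet)$, and the two remaining terms cancel; the case $X_\bullet=0$ is symmetric. Identity \eqref{eq:deltaGamma} follows from \eqref{eq:Q}, because $\delta$ annihilates the coboundary of $T$. These identities hold in $\mathcal L_{\mathbb Q}$ between elements of $\mathcal L$, hence in $\mathcal L$.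
\end{proof}

Given a decomposition $V=V_1\oplus\dots\oplus V_d$, we evaluate $\Gamma$ on the components $v_i,v_i'$ of $v,v'\in V$. This gives a polynomial map $V\times V\to\mathfrak n$, homogeneous of degree $p$, that solves $\delta c=Q$ up to the diagonal terms $Q|_{V_i}$. It commutes with $\beta$ if the $V_i$ are $\beta$-invariant, and the diagonal terms vanish if the $V_i$ are lines, since Lie polynomials of degree $p\ge2$ vanish on a line. Case (b) is the case where both can be arranged at once.

\begin{proof}[Proof of Theorem~\ref{thm:class}(a) and (b)]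
(a) Here $\mathfrak n=0$, and $c=0$ satisfies the hypotheses of Lemma~\ref{lem:group}. The group operations are polynomial, hence $C^k$ for every $k$ including $\omega$. If $p\ge3$, the second-order part of $*$ is $x+y+\frac12[x,y]$, whose antisymmetrization gives $[x,y]$. If $p=2$, then $\mathfrak g$ is abelian and $x*y=x+y$.

(b) Write $V=\bigoplus_{i=1}^dV_i$ with $\beta$-invariant lines $V_i$, and let $c(v,v')=\Gamma(v_\bullet,v'_\bullet)$. By Lemma~\ref{lem:Gamma} and the preceding paragraph, Lemma~\ref{lem:group} applies and gives polynomial group operations. If $p\ge3$, then $c$ is homogeneous of degree $\ge3$ and the bracket is computed as in (a). Let $p=2$, so that $x*y=x+y+c(\bar x,\bar y)$. Then $T=\frac12\sum_{i<j}[X_i,X_j]$, and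
\[
\Gamma=\tfrac12\sum_{i\ne j}[X_i,Y_j]-\tfrac12\sum_{i<j}\bigl([X_i,Y_j]+[Y_i,X_j]\bigr)=\sum_{i<j}[X_j,Y_i].
\]
Thus $c$ is bilinear, of the same shape as the term $ab'$ in the Heisenberg example, and
\[
c(v,v')-c(v',v)=\sum_{i<j}\bigl([v_j,v'_i]+[v_i,v'_j]\bigr)=\sum_{i\ne j}[v_i,v_j']=[v,v'],
\]
because $[v_i,v_i']=0$ on a line. So again $L(\mathfrak g,*)=\mathfrak g$.
\end{proof}

\section{The $p$-map of a $C^k$-Lie group}\label{sec:pmap}

In characteristic $p$ the $p$-th power of a derivation is a derivation, by the Leibniz formula $D^p(fg)=\sum_j\binom pjD^jf\,D^{p-j}g$. So the $p$-th power of a left-invariant vector field should be a left-invariant vector field, and this should define $x^{[p]}$. On a $C^k$-group vector fields can be applied only finitely many times. We therefore replace the group by the Taylor polynomial of its multiplication, which is associative up to order $k$, and count the orders lost: one for each differentiation.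

If $k\in\{\infty,\omega\}$, we regard $G$ and its automorphisms as $C^{p+1}$; so let $k$ be finite, $k\ge p\ge2$. Identify $\mathfrak g=\mathbb K^n$ and let $X,Y,Z$ be $n$-tuples of commuting variables. Let $F\in\mathbb K[X,Y]^n$ be the Taylor polynomial of order $k$ of the multiplication in the fixed chart. By Lemma~\ref{lem:taylor} and the rule for composites,
\[
F(X,0)=X,\qquad F(0,Y)=Y,\qquad F(F(X,Y),Z)\equiv F(X,F(Y,Z))\bmod(X,Y,Z)^{k+1}.
\]
Let $\mathfrak m=(X_1,\dots,X_n)\subset\mathbb K[X]$, and let $\mathcal D_j=\bigoplus_i\mathfrak m^j\partial_i$ for $j\ge0$, so that $\mathcal D_0$ is the Lie algebra of all $\mathbb K$-linear derivations of $\mathbb K[X]$. From $[a\partial_i,b\partial_l]=a(\partial_ib)\partial_l-b(\partial_la)\partial_i$ we get $[\mathcal D_0,\mathcal D_j]\subseteq\mathcal D_{j-1}$ for $j\ge1$. The \emph{value at $0$} of a derivation $E$ is the vector $\bigl((EX_i)(0)\bigr)_i\in\mathfrak g$; it vanishes exactly when $E\in\mathcal D_1$.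

For $x\in\mathfrak g$ let $x_Zg=\sum_ix_i\,\frac{\partial g}{\partial Z_i}\big|_{Z=0}$, and define
\[
D_xf(X)=x_Z\,f(F(X,Z))\qquad(f\in\mathbb K[X]).
\]
Since $F(X,0)=X$, the chain rule gives $D_x=\sum_i\bigl(x_ZF_i(X,Z)\bigr)\partial_i$. So $D_x$ is a derivation, it is linear in $x$, and it has value $x$ at $0$. Moreover $D_yX_i=y_i+B_i(X,y)+(\text{terms in }\mathfrak m^2)$, so $[D_x,D_y]$ has the value $B(x,y)-B(y,x)=[x,y]$ at $0$. We define $x^{[p]}$ as the value at $0$ of the derivation $D_x^p$.

\begin{example}
For $G=(\mathbb K,+)$ we have $F=X+Y$, $D_x=x\partial$ and $D_x^pX=0$, so $x^{[p]}=0$. For $G=\mathbb K^\times$ with the chart $g\mapsto g-1$ we have $F=X+Y+XY$, $D_x=x(1+X)\partial$ and $D_x^pX=x^p(1+X)$, so $x^{[p]}=x^p$. The two groups have the same Lie algebra; the $p$-map sees more.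
\end{example}

A left-invariant vector field is determined by its value at $1$. The following lemma is the approximate version.

\begin{lemma}\label{lem:invariant}
Let $1\le m\le k$, and let $E$ be a linear combination of $m$-fold products $D_{x_1}\cdots D_{x_m}$. If $E$ is a derivation with value $\epsilon$ at $0$, then $E-D_\epsilon\in\mathcal D_{k-m+1}$.
\end{lemma}

\begin{proof}
For a linear operator $E$ on $\mathbb K[X]$ let $E_Y$ be the same operator acting in the variables $Y$ on $\mathbb K[X,Y]=\mathbb K[X]\otimes\mathbb K[Y]$; then $(EE')_Y=E_YE'_Y$ and $(D_x)_Y\,g=x_Z\,g(X,F(Y,Z))$. Since $x_Z$ maps $(X,Y,Z)^{k+1}$ into $(X,Y)^k$, associativity gives for every $f$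
\[
(D_x)_Yf(F(X,Y))=x_Zf\bigl(F(X,F(Y,Z))\bigr)\equiv x_Zf\bigl(F(F(X,Y),Z)\bigr)=(D_xf)(F(X,Y))
\]
modulo $(X,Y)^k$. The derivation $(D_x)_Y$ maps $(X,Y)^j$ into $(X,Y)^{j-1}$. So induction on $m$, applying $(D_{x_1})_Y$ to the congruence for $D_{x_2}\cdots D_{x_m}$, gives
\[
E_Yf(F(X,Y))\equiv(Ef)(F(X,Y))\bmod(X,Y)^{k-m+1}
\]
for all linear combinations $E$ of $m$-fold products. Now let $E=\sum e_i(X)\partial_i$ be a derivation, so that $E_Y=\sum e_i(Y)\,\partial/\partial Y_i$ and $e_i(0)=\epsilon_i$. Setting $Y=0$ turns the left side into $\epsilon_Yf(F(X,Y))=D_\epsilon f$ and the right side into $Ef$. Taking $f=X_i$ gives the claim.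
\end{proof}

\begin{lemma}\label{lem:values}
Let $P$ be a homogeneous Lie polynomial of degree $m\le k$. Then $P(D_{x_1},D_{x_2},\dots)$ has the value $P(x_1,x_2,\dots)\in\mathfrak g$ at $0$.
\end{lemma}

\begin{proof}
It suffices to treat right-normed brackets, by induction on $m$; the case $m=1$ is known. Write the bracket as $[D_x,E']$, where $E'$ has degree $m-1$ and its value $\epsilon'$ at $0$ is the corresponding bracket in $\mathfrak g$. By Lemma~\ref{lem:invariant}, $E'-D_{\epsilon'}\in\mathcal D_{k-m+2}\subseteq\mathcal D_2$. Hence $[D_x,E']-[D_x,D_{\epsilon'}]\in\mathcal D_1$, and $[D_x,D_{\epsilon'}]$ has the value $[x,\epsilon']$.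
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pmap}]
(i) We have $D_{cx}^p=(cD_x)^p=c^pD_x^p$.

(ii) By Corollary~\ref{cor:jacobson}, $D_{x+y}^p=(D_x+D_y)^p=D_x^p+D_y^p+\Lambda(D_x,D_y)$. Take values at $0$ and use Lemma~\ref{lem:values} with $m=p\le k$.

(iii) Let $A\in\mathbb K[X]^n$ be the Taylor polynomial of order $k$ of $\alpha$; it has $A(0)=0$ and linear part $\beta=L(\alpha)$, and $A(F(X,Z))\equiv F(A(X),A(Z))$ modulo $(X,Z)^{k+1}$. Applying $f$ and then $x_Z$, and using the chain rule for $Z\mapsto A(Z)$ at $0$, we get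
\[
D_x(f\circ A)\equiv x_Zf\bigl(F(A(X),A(Z))\bigr)=(D_{\beta x}f)\circ A\quad\bmod\mathfrak m^k .
\]
As $D_x\mathfrak m^j\subseteq\mathfrak m^{j-1}$, induction gives $D_x^p(f\circ A)\equiv(D_{\beta x}^pf)\circ A$ modulo $\mathfrak m^{k-p+1}\subseteq\mathfrak m$. Take $f=X_i$ and evaluate at $0$. The left side is the derivative of $A_i$ at $0$ in the direction $x^{[p]}$, namely $(\beta x^{[p]})_i$, and the right side is the $i$-th coordinate of $(\beta x)^{[p]}$.

(iv) In an associative algebra of characteristic $p$, left and right multiplication by $a$ commute, so $(\operatorname{ad}a)^pb=a^pb-ba^p$. Thus $[D_x^p,D_y]=(\operatorname{ad}D_x)^pD_y$. Let $k\ge p+1$. By Lemma~\ref{lem:invariant}, $D_x^p-D_{x^{[p]}}\in\mathcal D_{k-p+1}\subseteq\mathcal D_2$, so the left side has the value $[x^{[p]},y]$ at $0$. By Lemma~\ref{lem:values} with $m=p+1$, the right side has the value $(\operatorname{ad}x)^py$.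
\end{proof}

\begin{remark}
For $k\ge p+1$, Theorem~\ref{thm:pmap} gives the conclusion of Theorem~\ref{thm:obstruction} with no hypothesis on the center: if $x\in\mathfrak g_1$, then $\beta(x^{[p]})=(\lambda x)^{[p]}=\lambda^px^{[p]}$ by (iii) and (i), so $x^{[p]}\in\mathfrak g_p$, and (iv) applies. The dynamical argument of Section~\ref{sec:obstruction} is what reaches down to $k=2$.
\end{remark}

\section{A non-realizable pair of class $p$}\label{sec:classp}

In class $\le p$ we have $(\operatorname{ad}x)^p=0$, so the obstruction of Theorem~\ref{thm:obstruction} is empty. Properties (i)--(iii) of the $p$-map still impose a condition: there must be a $\beta$-equivariant solution of the functional equation (ii). By Theorem~\ref{thm:class}(b), this can fail only if $\beta$ is not diagonalizable on $V$. We take a unipotent Jordan block $u$ just large enough that $u^p\ne1$.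

Let $V$ have basis $e_1,\dots,e_{p+1}$, let $Ne_i=e_{i-1}$ with $e_0=0$, let $u=1+N$ and $0<|\lambda|<1$. Let $L=\bigoplus_iL_i$ be the free Lie algebra over $\mathbb K$ on $V=L_1$, viewed as the Lie subalgebra generated by $V$ in the free associative $\mathbb K$-algebra $\mathcal T$ on $e_1,\dots,e_{p+1}$ \cite{Bou}. Put
\[
\mathfrak g=L\Big/\bigoplus_{i>p}L_i=\bigoplus_{i=1}^pL_i ,
\]
which has class exactly $p$ because $L_p\ne0$. Extend $u$ to an automorphism of $\mathcal T$ and of $L$, and let $\beta$ be the automorphism of $\mathfrak g$ induced by $\lambda u$ on $V$; it equals $\lambda^iu$ on $L_i$. Since $u^{p^2}=1+N^{p^2}=1$ on $V$, the powers of $u$ form a finite set, and $\beta$ is contractive.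

\begin{proof}[Proof of Theorem~\ref{thm:class}(d)]
Suppose that $(\mathfrak g,\beta)$ is $C^k$-realizable with $k\ge p$. Let $f\colon V\to L_p$ be the map $v\mapsto v^{[p]}$ followed by the projection $\mathfrak g\to L_p$, which commutes with $\beta$. By Theorem~\ref{thm:pmap}(ii), $f(v+v')=f(v)+f(v')+\Lambda(v,v')$. By (iii) and (i), $\lambda^puf(v)=f(\lambda uv)=\lambda^pf(uv)$, so $f(uv)=uf(v)$.

Write $x=e_1$, $z=e_p$, $y=e_{p+1}$, $V'=\operatorname{span}(e_1,\dots,e_p)$ and $w=u^p$. On $V$ we have $w=1+N^p$, so
\[
wy=y+x,\qquad w|_{V'}=1,\qquad uy=y+z,\qquad ux=x.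
\]
From $wf(y)=f(y+x)$ we get $(w-1)f(y)=f(x)+\Lambda(y,x)$. The unknown $f(x)$ is removed by $u-1$, since $uf(x)=f(ux)=f(x)$:
\begin{equation}\label{eq:key}
(u-1)(w-1)f(y)=(u-1)\Lambda(y,x).
\end{equation}

\emph{The case $p=2$.} Here $L_2$ has basis $[e_1,e_2],[e_1,e_3],[e_2,e_3]$, and $u-1$ sends these to $0$, $[e_1,e_2]$ and $[e_1,e_3]+[e_1,e_2]$. So $(u-1)(u^2-1)=(u-1)^3=0$ on $L_2$, and the left side of \eqref{eq:key} vanishes. The right side is $(u-1)[e_3,e_1]=[e_2,e_1]\ne0$. This is the contradiction; the general case isolates the same phenomenon in one graded component.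

\emph{The general case.} The algebra $\mathcal T$ is graded by the number of occurrences of each letter, and $L$ is a graded subspace. We compare the components of $y$-degree $p-2$ in \eqref{eq:key}. For $s,t\in V'$ put
\[
\Delta(s,t)=\sum_{j=0}^{p-2}\operatorname{ad}(y)^j\operatorname{ad}(s)\operatorname{ad}(y)^{p-2-j}\,t ,
\]
the component of $y$-degree $p-2$ of $\operatorname{ad}(y+s)^{p-1}t$. Let $u_0$ be the automorphism of $\mathcal T$ with $u_0y=y$ and $u_0=u$ on $V'$. Then $u_0$ preserves the $y$-degree, while $u-u_0$ and $w-1$ strictly lower it.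

\emph{Left side.} A nonzero right-normed bracket of $p$ letters has a letter other than $y$ in its innermost bracket. Hence $L_p$ has no component of $y$-degree $p$, and $f(y)=\operatorname{ad}(y)^{p-1}v+(y\text{-degree}\le p-2)$ for some $v\in V'$. As $w\bigl(\operatorname{ad}(y)^{p-1}v\bigr)=\operatorname{ad}(y+x)^{p-1}v$, we get $(w-1)f(y)=\Delta(x,v)+(y\text{-degree}<p-2)$. Applying $u-1$, the component of $y$-degree $p-2$ is
\[
(u_0-1)\Delta(x,v)=\Delta(x,uv)-\Delta(x,v)=\Delta(x,Nv).
\]

\emph{Right side.} In $\mathcal T$ we have $\Lambda(y,x)=(y+x)^p-y^p-x^p$. Its component of $y$-degree $p$ is $0$, and its component of $y$-degree $p-1$ is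
\[
\sum_{i=0}^{p-1}y^ixy^{p-1-i}=\sum_{i=0}^{p-1}(-1)^{p-1-i}\binom{p-1}{i}y^ixy^{p-1-i}=\operatorname{ad}(y)^{p-1}x,
\]
because $(-1)^j\binom{p-1}j\equiv1\pmod p$. The component of $y$-degree $p-2$ of $\Lambda(y,x)$ is a polynomial in $x$ and $y$, so it is fixed by $u_0$ and contributes nothing. Since $u\bigl(\operatorname{ad}(y)^{p-1}x\bigr)=\operatorname{ad}(y+z)^{p-1}x$, the component of the right side is $\Delta(z,x)$.

Thus $\Delta(z,x)=\Delta(x,Nv)$. The left side has degree $1$ in $z=e_p$. The right side has degree $0$ in $e_p$, because $Nv\in\operatorname{span}(e_1,\dots,e_{p-1})$ and $x=e_1\ne e_p$. Hence $\Delta(z,x)=0$. But for $s_i\in\{y,z\}$ the expansion of $\operatorname{ad}(s_1)\cdots\operatorname{ad}(s_{p-1})x$ in $\mathcal T$ contains exactly one word ending in $x$, namely $s_1\cdots s_{p-1}x$, with coefficient $1$. The words $y^jzy^{p-2-j}x$ for $0\le j\le p-2$ are distinct, so $\Delta(z,x)\ne0$, a contradiction.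
\end{proof}

\section{Sums of locally analytic maps}\label{sec:sums}

For $k<p$ there is no $p$-map, and we shall solve $\delta c=Q$ by a series $\sum f_j$ whose $j$-th term has size $\varepsilon_j$ and is polynomial on balls of radius $r_j\to0$. Each difference quotient should cost a factor $r_j^{-1}$, so the sum should be $C^k$ if $\varepsilon_jr_j^{-k}\to0$. To prove this by induction we need a class of maps that is stable under $f\mapsto f^{[1]}$. Division by $t$ leads out of the polynomials, so we use power series.

We use maximum norms on $\mathbb K^N$. For $r>0$ consider the power series $g=\sum_\nu c_\nu h^\nu$ in $h=(h_1,\dots,h_N)$ with $|c_\nu|r^{|\nu|}\to0$, and the \emph{Gauss norm} $\|g\|_r=\sup_\nu|c_\nu|r^{|\nu|}$. Scalar series of this kind form a complete algebra with an ultrametric and submultiplicative norm, and each converges uniformly on $\{|h|\le r\}$ with $|g(h)|\le\|g\|_r$. Consequently, if $u_1,\dots,u_N$ are scalar series with $\|u_i\|_{r'}\le r$, then $\sum c_\nu u^\nu$ converges for $\|\cdot\|_{r'}$, represents the composite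 function, and has norm $\le\|g\|_r$.

For $U\subseteq\mathbb K^N$ open, $0<r\le1$ and $\varepsilon\ge0$, let $\mathcal P_U(r,\varepsilon)$ be the set of maps $f\colon U\to\mathbb K^m$ such that for each $a\in U$ the ball $\{|x-a|\le r\}$ lies in $U$ and $h\mapsto f(a+h)$ is given on $\{|h|\le r\}$ by such a series with $\|\cdot\|_r\le\varepsilon$.

\begin{lemma}\label{lem:sums}
Let $k\ge0$ be an integer. If $f_j\in\mathcal P_U(r_j,\varepsilon_j)$ for $j\ge1$ and $\varepsilon_jr_j^{-k}\to0$, then $f=\sum_jf_j$ converges uniformly and is $C^k$.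
\end{lemma}

\begin{proof}
Since $r_j\le1$, we have $\sup|f_j|\le\varepsilon_j\to0$, which gives uniform convergence in the ultrametric setting and settles $k=0$. Let $k\ge1$, assume the lemma for $k-1$ in all dimensions, and let $(x_0,y_0,t_0)\in U^{[1]}$. Choose $R\ge\max(1,|y_0|,|t_0|)$ and $0<s\le1$ such that the open set
\[
W=\{(x,y,t):|x-x_0|,|y-y_0|,|t-t_0|\le s\}
\]
lies in $U^{[1]}$. Then $|y|,|t|\le R$ on $W$. Put $r_j'=\min(r_j/R,s)$.

\emph{Claim: the difference quotient of $f_j$ extends continuously to $W$, and the extension $g_j$ lies in $\mathcal P_W(r'_j,\varepsilon_j/r_j')$.} Fix $j$ and write $\varphi,r,r',\varepsilon$ for $f_j,r_j,r_j',\varepsilon_j$. Let $(x,y,t)\in W$ and consider the points $(x+\xi,y+\eta,t+\tau)$ with $|\xi|,|\eta|,|\tau|\le r'$; they lie in $W$ because $r'\le s$. All Gauss norms below refer to the variables $\xi,\eta,\tau$ and the radius $r'$. If $t$ is small, both arguments of $\varphi$ lie in one ball and we divide by $t+\tau$ term by term; if $t$ is large, $1/(t+\tau)$ is itself a good series.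

\emph{Case $|t|\le r'$.} Let $\varphi(x+h)=\sum c_\nu h^\nu$, and write $\theta=t+\tau$, $Y=y+\eta$. Then $|\xi|\le r$ and $|\theta Y|\le r'R\le r$, so for $\theta\ne0$ the difference quotient is $\sum_\nu c_\nu P_\nu$ with
\[
P_\nu=\frac{(\xi+\theta Y)^\nu-\xi^\nu}{\theta}=\sum_{0\ne\mu\le\nu}\binom\nu\mu\xi^{\nu-\mu}Y^\mu\theta^{|\mu|-1}.
\]
The coordinates of $\xi$ and $Y$ have Gauss norm $\le r$ and $\le R$, and $\theta$ has Gauss norm $\le r'\le r/R$. So each monomial has Gauss norm at most $r^{|\nu|-|\mu|}R^{|\mu|}(r/R)^{|\mu|-1}=r^{|\nu|}R/r$. Hence $\sum c_\nu P_\nu$ converges and has Gauss norm $\le\varepsilon R/r\le\varepsilon/r'$. It is continuous on the whole ball, including the points with $\theta=0$. Since $\{t\ne0\}$ is dense, these extensions agree on overlaps.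

\emph{Case $|t|>r'$.} Here $(t+\tau)^{-1}=\sum_i(-\tau)^it^{-i-1}$ has Gauss norm $|t|^{-1}<1/r'$. We expand $\varphi$ at the points $x$ and $x+ty$ of $U$:
\[
\varphi(x+\xi),\qquad\varphi\bigl(x+\xi+(t+\tau)(y+\eta)\bigr)=\varphi\bigl(x+ty+(\xi+t\eta+\tau y+\tau\eta)\bigr).
\]
The increments have Gauss norm $\le Rr'\le r$, so both series have Gauss norm $\le\varepsilon$, and the difference quotient has Gauss norm $\le\varepsilon/r'$. This proves the claim.

With $b=\min(1/R,s)$ we have $r_j'\ge br_j$, because $r_j\le1$. Hence $(\varepsilon_j/r'_j)\,r_j'^{-(k-1)}\le b^{-k}\varepsilon_jr_j^{-k}\to0$, and by induction $\sum_jg_j$ is $C^{k-1}$ on $W$. For $t\ne0$ it is the difference quotient of $f$. By density of $\{t\ne0\}$ in $U^{[1]}$, these local extensions glue to a continuous map $f^{[1]}$ that is locally $C^{k-1}$. So $f$ is $C^k$.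
\end{proof}

\begin{corollary}\label{cor:analytic}
Analytic maps are $C^\infty$.
\end{corollary}

\begin{proof}
Locally $f(x_0+h)=g(h)$ on a ball $U=\{|x-x_0|\le r\}$, $r\le1$, with $g=\sum c_\nu h^\nu$ and $|c_\nu|r^{|\nu|}\to0$. For $a\in U$, substituting $(a-x_0)+h$ for $h$ shows that $f|_U\in\mathcal P_U(r,\|g\|_r)$. Apply Lemma~\ref{lem:sums} with $f_1=f|_U$ and $f_j=0$, $\varepsilon_j=0$ for $j\ge2$.
\end{proof}

\section{Class $p$ in low regularity}\label{sec:lowreg}

We prove Theorem~\ref{thm:class}(c). Let $2\le k\le p-1$, so $p\ge3$, and let $\mathfrak g$ have class $\le p$, with $V$ and $\mathfrak n$ as in Section~\ref{sec:bch}. We construct a $C^{p-1}$-map $c$ as in Lemma~\ref{lem:group}.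

\subsection{Reduction to one absolute value}

The map induced by $\beta$ on $V$ is contractive. By Lemma~\ref{lem:growth}(b), $V=\bigoplus_{i=1}^dV_i$ with $\beta$-invariant $V_i\ne0$ on which all eigenvalues have absolute value $\rho_i<1$. Let $c^{\mathrm{mix}}(v,v')=\Gamma(v_\bullet,v'_\bullet)$ for this decomposition. It is a $\beta$-equivariant polynomial map, homogeneous of degree $p$, that vanishes when one argument is $0$. By \eqref{eq:deltaGamma}, the map
\[
c(v,v')=c^{\mathrm{mix}}(v,v')+\sum_ic_i(v_i,v_i')
\]
satisfies the hypotheses of Lemma~\ref{lem:group} as soon as each $c_i\colon V_i\times V_i\to\mathfrak n$ is $\beta$-equivariant, satisfies $\delta c_i=Q$ on $V_i$, and vanishes when one argument is $0$.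

Fix $i$ and write $\rho=\rho_i$. Let $\mathfrak n_i\subseteq\mathfrak n$ be the span of the $p$-fold brackets of elements of $V_i$. It is a $\beta$-equivariant quotient of $V_i^{\otimes p}$, so all eigenvalues of $\beta$ on $\mathfrak n_i$ have absolute value $\rho^p$. Choose a basis of $V_i$ and let $c^0\colon V_i\times V_i\to\mathfrak n_i$ be given by $\Gamma$ for the decomposition of $V_i$ into the corresponding lines. Then $\delta c^0=Q$ on $V_i$, and $c^0$ is polynomial and vanishes when one argument is $0$; but the lines need not be invariant. The defect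
\[
\kappa(v,v')=\beta^{-1}c^0(\beta v,\beta v')-c^0(v,v')
\]
is a polynomial map $V_i\times V_i\to\mathfrak n_i$, homogeneous of degree $p$, with $\kappa(v,0)=\kappa(0,v)=0$; and $\delta\kappa=0$, because $Q$ commutes with $\beta$. We need $\psi$ with
\begin{equation}\label{eq:psi}
\delta\psi=0,\qquad\psi(v,0)=\psi(0,v)=0,\qquad\beta^{-1}\psi(\beta v,\beta v')=\psi(v,v')-\kappa(v,v'),
\end{equation}
for then $c_i=c^0+\psi$ has all the required properties.

\subsection{Cutting off the series}

Formally, $-\sum_{j\ge1}\beta^j\kappa(\beta^{-j}v,\beta^{-j}v')$ solves \eqref{eq:psi}. But $\beta^j$ contracts $\mathfrak n_i$ by about $\rho^{pj}$ while $\kappa(\beta^{-j}v,\beta^{-j}v')$ may grow like $\rho^{-pj}$, so the estimates give no decay. The remedy is to remove from $v$ the part that $\beta^{-j}$ makes large. To preserve $\delta\psi=0$ this must be done by an additive map, and such maps exist because we are dealing with $\mathbb F_p$-vector spaces.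

Let $U_0$ be the $\mathcal O$-span of a basis of $V_i$ and $U=\sum_{j\ge0}\beta^jU_0$. As $\beta^j\to0$, we have $\beta^jU_0\subseteq U_0$ for large $j$, so the sum is finite, and $U$ is a compact open subgroup of $V_i$ with $\beta U\subseteq U$. The open subgroup $\beta U$ has finite index in $U$. Choose an $\mathbb F_p$-linear complement $A$, so that $U=A\oplus\beta U$. Iterating,
\[
U=A\oplus\beta A\oplus\dots\oplus\beta^{j-1}A\oplus\beta^jU .
\]
Let $\pi_j\colon U\to\beta^jU$ be the corresponding additive projection, with $\pi_0=\mathrm{id}$. For example, if $V_i=\mathbb F_q((T))$, $\beta=T$, $U=\mathcal O$ and $A=\mathbb F_q$, then $\pi_j$ deletes the first $j$ terms of a power series. If $v=a_0+\dots+\beta^{j-2}a_{j-2}+\pi_{j-1}v$ with $a_l\in A$, then $\beta v=\beta a_0+\dots+\beta^{j-1}a_{j-2}+\beta\pi_{j-1}v$ with last term in $\beta^jU$. Hence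
\begin{equation}\label{eq:pi}
\pi_j\beta=\beta\pi_{j-1}\qquad(j\ge1).
\end{equation}
On $U\times U$ put
\[
\psi_j(v,v')=\beta^j\kappa\bigl(\beta^{-j}\pi_jv,\beta^{-j}\pi_jv'\bigr)\quad(j\ge0),\qquad\psi=-\sum_{j\ge1}\psi_j .
\]

\emph{The map $\psi$ is $C^{p-1}$.} Use maximum norms for bases of $V_i$ and $\mathfrak n_i$, and let $C_0$ be a constant as in Lemma~\ref{lem:growth}(a) for both $\beta|_{V_i}$ and $\beta|_{\mathfrak n_i}$. Choose $0<b\le1\le b'$ with $\{|v|\le b\}\subseteq U\subseteq\{|v|\le b'\}$, and let $r_j=bC_0^{-1}\rho^j\le1$. If $|h|\le r_j$, then $|\beta^{-j}h|\le b$, so $h\in\beta^jU\subseteq U$ and $\pi_jh=h$. For $v\in U$ this gives $v+h\in U$ and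
\[
\beta^{-j}\pi_j(v+h)=\beta^{-j}\pi_jv+\beta^{-j}h .
\]
Here $\beta^{-j}\pi_jv\in U$ has norm $\le b'$. The matrix entries of $\beta^{-j}|_{V_i}$ have absolute value $\le C_0\rho^{-j}$, so the coordinates of $\beta^{-j}h$ are linear forms in $h$ with $\|\cdot\|_{r_j}\le b$. Substituting into the polynomial $\kappa$ gives a polynomial in $(h,h')$ with $\|\cdot\|_{r_j}\le\|\kappa\|_{b'}$, and the entries of $\beta^j|_{\mathfrak n_i}$ have absolute value $\le C_0\rho^{pj}$. Thus $\psi_j\in\mathcal P_{U\times U}(r_j,\varepsilon_j)$ with $\varepsilon_j=C_0\|\kappa\|_{b'}\rho^{pj}$. Now $\varepsilon_jr_j^{-(p-1)}$ is a constant multiple of $\rho^j$ and tends to $0$, so Lemma~\ref{lem:sums} applies. This is where $k\le p-1$ is used: $\varepsilon_jr_j^{-p}$ is constant, in accordance with Theorem~\ref{thm:class}(d).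

\emph{The map $\psi$ satisfies \eqref{eq:psi} on $U$.} The maps $\beta^{-j}\pi_j$ and $\beta^j$ are additive, so $\delta\kappa=0$ gives $\delta\psi_j=0$, and $\psi_j$ vanishes when one argument is $0$. By \eqref{eq:pi}, $\beta^{-1}\psi_j(\beta v,\beta v')=\psi_{j-1}(v,v')$ for $j\ge1$, and $\psi_0=\kappa$. Hence $\beta^{-1}\psi(\beta v,\beta v')=-\sum_{j\ge0}\psi_j(v,v')=\psi(v,v')-\kappa(v,v')$.

\emph{Extension to $V_i$.} Put $c_i=c^0+\psi$ on $U\times U$; it satisfies $c_i(\beta v,\beta v')=\beta c_i(v,v')$ and $\delta c_i=Q$ there. Since $\beta$ is contractive and $U$ is open, $V_i$ is the increasing union of the open subgroups $\beta^{-m}U$. Define $c_i(v,v')=\beta^{-m}c_i(\beta^mv,\beta^mv')$ for $v,v'\in\beta^{-m}U$. By equivariance on $U$ this does not depend on $m$, and the extension is equivariant. It satisfies $\delta c_i=Q$ because $Q$ commutes with $\beta$, it vanishes when one argument is $0$, and it is $C^{p-1}$ on each $\beta^{-m}(U\times U)$, hence everywhere.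

\subsection{The Lie algebra of the group}

Lemma~\ref{lem:group} now yields a $C^{p-1}$-Lie group $(\mathfrak g,*)$, hence a $C^k$-Lie group, with the contractive automorphism $\alpha=\beta$. It remains to see that $c$ does not contribute to the second-order Taylor polynomial of $*$; equivariance forces $c_i$ to vanish to order $p$. The set $S=(U\times U)\setminus\beta(U\times U)$ is compact and does not contain $0$. So there are $M,m>0$ with $|c_i(s)|\le M$ and $|s|\ge m$ for $s\in S$. As $\bigcap_j\beta^j(U\times U)=0$, each nonzero $\zeta\in U\times U$ has the form $\beta^js$ with $s\in S$ and $j\ge0$. Since $c_i$ takes values in $\mathfrak n_i$, Lemma~\ref{lem:growth}(a) gives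
\[
|c_i(\zeta)|=|\beta^jc_i(s)|\le C_0M\rho^{pj},\qquad|\zeta|\ge C_0^{-1}m\rho^j ,
\]
and therefore $|c_i(\zeta)|=O(|\zeta|^p)$ as $\zeta\to0$. The same bound holds for the homogeneous polynomial $c^{\mathrm{mix}}$. As $p\ge3$, we have $x*y=x+y+\frac12[x,y]+o(|(x,y)|^2)$, and by the uniqueness in Lemma~\ref{lem:taylor} this is the second-order Taylor expansion. So $L(\mathfrak g,*)=\mathfrak g$ and $L(\alpha)=\beta$, which proves Theorem~\ref{thm:class}(c). \qed

\begin{thebibliography}{9}

\bibitem{BGN}
Bertram, Gl\"ockner, and Neeb, \emph{Differential calculus over general base fields and rings}, Expo. Math. \textbf{22} (2004).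

\bibitem{Bou}
Bourbaki, \emph{Lie}, II, \S3.

\bibitem{Gl}
Helge Gl\"ockner, \emph{Lectures on Lie groups over local fields}, arXiv:0804.2234 (2008).

\end{thebibliography}
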